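# Torus exceptional degrees are unbounded from dimension three on

## Bounded degree as a first guess, and the cases that support it

We work over an algebraically closed field $k$ of characteristic zero. The question is whether every log Calabi–Yau pair that is birationally "as toric as possible" can be reached from projective space by a map that is not too complicated inside the torus. It is stated as a conjecture in Joshua Enwright, Fernando Figueroa, Joaquín Moraga, "Log Calabi-Yau pairs of birational complexity zero", arXiv:2404.05878 (2024). First, the words.

**Definition (pairs).** A log Calabi–Yau pair $(X,B)$ is a normal projective variety $X$ with an effective $\mathbb Q$-divisor $B$ such that $(X,B)$ is log canonical (lc) and $K_X+B\sim_{\mathbb Q}0$. Its index is the smallest positive integer $m$ with $m(K_X+B)\sim 0$. Its complexity is $c(X,B)=\dim X+\dim \mathrm{Cl}_{\mathbb Q}(X)-|B|$, where $|B|$ is the sum of the coefficients of $B$.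

**Definition (crepant birational).** A birational map $(X,B)\dashrightarrow(Y,B_Y)$ is crepant if, on a common resolution with projections $p,q$ and with canonical divisors defined by one and the same rational form, $p^*(K_X+B)=q^*(K_Y+B_Y)$. The birational complexity $c_{\rm bir}(X,B)$ is the infimum of the complexities of the log Calabi–Yau pairs crepant birational to $(X,B)$.

We shall use this in one way only. If a rational top form $\omega$ on the common function field satisfies $\mathrm{div}_X(\omega)=-B$ and $\mathrm{div}_Y(\omega)=-B_Y$, then taking $\omega$ to define all canonical divisors gives $K_X+B=0$ and $K_Y+B_Y=0$ as divisors, so both pullbacks are $0$ and the map is crepant.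

The model pair is $(\mathbb P^n,\Sigma^n)$, with $\Sigma^n$ the sum of the $n+1$ coordinate hyperplanes. The form $\frac{dx_1}{x_1}\wedge\dots\wedge\frac{dx_n}{x_n}$ has divisor $-\Sigma^n$, so the index is one. The complexity is $n+1-(n+1)=0$, and $\mathbb P^n\setminus\Sigma^n=\mathbb G_m^n$. We quote a theorem of Mauri–Moraga: a log Calabi–Yau pair of dimension $n$ has index one and birational complexity zero if and only if it admits a crepant birational map $(\mathbb P^n,\Sigma^n)\dashrightarrow(X,B)$.

**Definition (torus exceptional degree).** For such a map $\varphi$ let $\mathrm{Ex}^1(\varphi)$ be the reduced divisorial part of its exceptional locus, and let $\mathcal T(\varphi)$ be the degree of the closure in $\mathbb P^n$ of $\mathrm{Ex}^1(\varphi)|_{\mathbb G_m^n}$. Then $\mathcal T(X,B)$ is the minimum of $\mathcal T(\varphi)$ over all crepant birational $\varphi\colon(\mathbb P^n,\Sigma^n)\dashrightarrow(X,B)$, and $\infty$ if there is none.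

Concretely, $\mathrm{Ex}^1(\varphi)$ is the union of the prime divisors $E\subset\mathbb P^n$ contracted by $\varphi$, meaning that the center of $E$ on $X$ is not a divisor. Indeed, if $E$ maps to a prime divisor $E'$, then $\mathcal O_{\mathbb P^n,E}$ and $\mathcal O_{X,E'}$ are discrete valuation rings of the same function field, one dominating the other. Hence they are equal, and $\varphi$ is an isomorphism near the generic point of $E$.

The conjecture says: for each $n$ there is a constant $t_n$, depending only on $n$, with $\mathcal T(X,B)\le t_n$ for all log Calabi–Yau pairs of dimension $n$, index one and birational complexity zero. The first guess is that this is true. Here are simple cases.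

**Example (dimensions one and two).** For $n=1$ a birational map $\mathbb P^1\dashrightarrow X$ to a normal projective curve is an isomorphism, so $\mathcal T(X,B)=0$ and $t_1=0$ works. For $n=2$ it is known that $\mathcal T(X,B)\le 9$.

**Example (toric pairs).** If $X$ is a projective toric variety and $B$ its toric boundary, the identity of the torus is crepant and contracts no divisor that meets the torus. So $\mathcal T(X,B)=0$.

**Example (extracting is free).** Let $n\ge3$ and let $Z$ be a smooth irreducible hypersurface of one coordinate hyperplane $H_0\cong\mathbb P^{n-1}$, contained in no other coordinate hyperplane. Let $p\colon X\to\mathbb P^n$ be the blow-up of $Z$, with exceptional divisor $D$, and let $B$ be the strict transform of $\Sigma^n$. Then $K_X=p^*K_{\mathbb P^n}+D$ and $p^*\Sigma^n=B+D$, so $K_X+B=p^*(K_{\mathbb P^n}+\Sigma^n)\sim0$. The pair is lc, being a crepant pullback with effective boundary. The map $p^{-1}$ contracts no divisor, so $\mathcal T(X,B)=0$. For $n=3$ the new divisor $D$ is ruled over a plane curve whose genus can be as large as we like, and this costs nothing.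

**Example (one bad map proves nothing).** Let $q(x,y)$ be an irreducible polynomial of degree $d$, not a constant multiple of $x$ or $y$, and put $\psi(x,y,z)=(x,y,z\,q(x,y))$, a birational self-map of $\mathbb P^3$. Since $dq$ is a combination of $dx$ and $dy$,
$$\frac{dx}{x}\wedge\frac{dy}{y}\wedge\Bigl(\frac{dz}{z}+\frac{dq}{q}\Bigr)=\frac{dx}{x}\wedge\frac{dy}{y}\wedge\frac{dz}{z},$$
so $\psi$ is crepant for $(\mathbb P^3,\Sigma^3)$. On $\mathbb G_m^3\setminus\{q=0\}$ it is an isomorphism onto its image, with inverse $(x,y,z/q)$, while $\{q=0\}$ goes into the curve $\{q=z=0\}$. So $\mathcal T(\psi)=d$ is arbitrary. Yet $\mathcal T(\mathbb P^3,\Sigma^3)=0$, by the identity.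

The last example shows what a counterexample has to do. A large $\mathcal T(\varphi)$ for one $\varphi$ is easy to get; we must show that every crepant $\varphi$ onto a given pair is bad. It also suggests a method. The map $\psi$ contracts a surface ruled over the curve $q=0$, and its inverse contracts one as well, so $\psi$ also extracts one. The two balance. If we find a quantity that always balances between smooth varieties, and a pair $(X,B)$ where the balance is negative, then every map from $\mathbb P^n$ is forced to contract something.

## Counterexamples in every dimension at least three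

**Theorem 1.** Let $n\ge3$ and $g\ge2$. There is a log Calabi–Yau pair $(X_n,B_n)$ of dimension $n$, index one, birational complexity zero and complexity $2$, with $X_n$ Gorenstein canonical, such that every birational map $\varphi\colon\mathbb P^n\dashrightarrow X_n$, crepant or not, contracts an irreducible hypersurface $E\subset\mathbb P^n$, not a coordinate hyperplane, whose resolutions have irregularity at least $g$ and whose degree $d$ satisfies $(d-1)(d-2)\ge2g$. Hence
$$\frac{3+\sqrt{1+8g}}2\le\mathcal T(X_n,B_n)<\infty.$$
For $n=3$, $X_3$ is a conic bundle over $\mathbb P^1\times\mathbb P^1$ whose singular locus is a curve of transversal $A_1$ points together with two ordinary double points; moreover $\mathrm{rk}\,\mathrm{Cl}(X_3)=3$ and $B_3$ has four components.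

**Corollary.** A bound $t_n$ exists if and only if $n\le2$. Indeed $g$ is arbitrary in Theorem 1, so there is no $t_n$ for $n\ge3$; for $n=1,2$ one may take $t_1=0$, $t_2=9$.

The pair will differ from a smooth $\mathbb P^1$-bundle by exactly two divisors. One divisor, birational to $C\times\mathbb P^{n-2}$ for a curve $C$ of genus $g$, is removed; one divisor, birational to $\widetilde C\times\mathbb P^{n-2}$ with $\widetilde C\to C$ an étale double cover, is added.

## Balancing contracted against extracted divisors

In this section and the next the ground field is $\mathbb C$. For a normal projective model $V$ of a function field let $S_V$ be the set of divisorial valuations given by the prime divisors of $V$. For two models $V,W$ of the same field, $S_V$ and $S_W$ differ by finitely many elements. For a divisorial valuation $v$ let $D_v$ be a smooth projective model of its residue field. The Hodge structure $H^1(D_v,\mathbb Z)$ depends only on $v$, because $H^1$ is a birational invariant of smooth projective varieties.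

Three facts are recalled. For smooth projective varieties we write $H^3(\cdot)=H^3(\cdot,\mathbb Z)/\mathrm{tors}$, and $H(-1)$ is the Tate twist, which raises the weight by two.

1. Weak factorization (Abramovich–Karu–Matsuki–Włodarczyk; Włodarczyk): a birational map of smooth projective varieties is a composition of blow-ups of smooth projective varieties along smooth centers and inverses of such blow-ups.
2. Blow-up formula (Voisin, *Hodge Theory and Complex Algebraic Geometry I*, Thm 7.31): if $W\to V$ is the blow-up along a smooth irreducible $Z$ of codimension at least $2$, then $H^3(W,\mathbb Z)\cong H^3(V,\mathbb Z)\oplus H^1(Z,\mathbb Z)(-1)$ as Hodge structures.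
3. The cohomology of a smooth projective variety is polarizable. So every rational sub-Hodge structure of $H^1(\cdot,\mathbb Q)$ has a complement.

Let $m$ be a function that assigns an integer $m(H)\ge0$ to every free integral Hodge structure $H$ of weight $3$ and finite rank, depends only on the isomorphism class, and is additive: $m(H_1\oplus H_2)=m(H_1)+m(H_2)$. Put $\mu(v)=m\bigl(H^1(D_v,\mathbb Z)(-1)\bigr)$ and
$$\mathcal D(V,W)=\sum_{v\in S_W\setminus S_V}\mu(v)-\sum_{v\in S_V\setminus S_W}\mu(v)=\sum_v\mu(v)\bigl(1_{S_W}(v)-1_{S_V}(v)\bigr).\tag{1}$$
The second expression shows $\mathcal D(V,W)+\mathcal D(W,U)=\mathcal D(V,U)$.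

**Proposition 2.** If $V$ and $W$ are smooth and projective, then $\mathcal D(V,W)=m(H^3(W))-m(H^3(V))$.

*Proof.* Both sides are additive along chains of birational maps and change sign when $V,W$ are exchanged. By weak factorization we may assume that $W\to V$ is the blow-up of a smooth irreducible $Z$ of codimension at least $2$, with exceptional divisor $D$. Then $S_W\setminus S_V=\{D\}$ and $S_V\setminus S_W=\varnothing$, so $\mathcal D(V,W)=\mu(D)$. Since $D\to Z$ is a projective bundle, $H^1(D,\mathbb Z)=H^1(Z,\mathbb Z)$, which is torsion-free. The blow-up formula and additivity give $m(H^3(W))-m(H^3(V))=m(H^1(Z,\mathbb Z)(-1))=\mu(D)$. $\square$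

Suppose now that $Q$ is smooth projective with $H^3(Q)=0$, that $X$ is a normal model of the same field, and that $S_Q\setminus S_X=\{E_C\}$, $S_X\setminus S_Q=\{F\}$. For any birational $\mathbb P^n\dashrightarrow X$ we get, since $H^3(\mathbb P^n)=0$,
$$\mathcal D(\mathbb P^n,X)=\mathcal D(\mathbb P^n,Q)+\mathcal D(Q,X)=0+\mu(F)-\mu(E_C).\tag{2}$$
If this number is negative, then, since $\mu\ge0$, some prime divisor of $\mathbb P^n$ with $\mu>0$ is contracted. So everything depends on choosing $m$ with $\mu(F)<\mu(E_C)$.

In our construction $E_C$ and $F$ are birational to $C\times\mathbb P^{n-2}$ and $\widetilde C\times\mathbb P^{n-2}$, where $\pi\colon\widetilde C\to C$ is a connected étale double cover, $C$ has genus $g\ge2$, and $\widetilde C$ has genus $2g-1$. Write $L=H^1(C,\mathbb Z)$, $L'=L(-1)$ and $\widetilde L=H^1(\widetilde C,\mathbb Z)$. We choose $C$ so that its Jacobian $J$ has $\mathrm{End}(J)=\mathbb Z$. Then $\mathrm{End}_{HS}(L)\cong\mathrm{End}(J)^{\rm op}=\mathbb Z$. Moreover $L_{\mathbb Q}$ is simple: a proper nonzero sub-Hodge structure would have a complement, and the projector onto it would be an idempotent other than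 $0,1$ in $\mathrm{End}_{HS}(L_{\mathbb Q})=\mathbb Q$.

The sensible first choices of $m$ use ranks. With $m(H)=\mathrm{rk}\,H/2$ (an integer, since the weight is odd) we have $\mu=$ irregularity, and (2) gives $(2g-1)-g=g-1>0$. This has the wrong sign: more is extracted than contracted, and no contraction is forced. The finer choice is the multiplicity of the simple structure $L'_{\mathbb Q}$, that is, $m(H)=\mathrm{rk}\,\mathrm{Hom}_{HS}(L',H)$. Let $\iota$ be the covering involution and $\widetilde L^{\pm}=\ker(1\mp\iota)\subset\widetilde L$. Then $\widetilde L_{\mathbb Q}=\widetilde L^+_{\mathbb Q}\oplus\widetilde L^-_{\mathbb Q}$, where $\widetilde L^+_{\mathbb Q}\cong L_{\mathbb Q}$ and $\widetilde L^-$ has rank $(4g-2)-2g=2g-2$, too small to receive a nonzero morphism from the simple $L_{\mathbb Q}$. So the multiplicities are $1$ for $F$ and $1$ for $E_C$, and (2) gives $1-1=0$. This is the exact point at which rational coefficients stop: the double cover is invisible to them.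

**Remark (why the prime $2$).** Removing $E_C$ will create transversal $A_1$ singularities along a copy of $C$. Resolving such singularities in a threefold gives a $\mathbb P^1$-bundle $p\colon E\to C$, embedded by $j\colon E\to Y$ in a smooth threefold. The normal bundle of $E$ has degree $-2$ on the fibers, because blowing up the origin of $b^2=af'$ produces a plane conic with normal bundle $\mathcal O_{\mathbb P^2}(-1)$ restricted to it. Suppose $Y$ is projective. Put $u=j_*p^*\colon L'\to H^3(Y)$ and $r=p_*j^*\colon H^3(Y)\to L'$. Then
$$r(u(\eta))=p_*\bigl(c_1(N_E)\cup p^*\eta\bigr)=-2\eta .$$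
So over $\mathbb Q$ the piece $L'$ is a direct summand of $H^3(Y)$ and nothing is missing. Integrally, however, this pair $(u,r)$ splits $L'$ off only up to the factor $2$. An invariant that ignores splittings divisible by $2$ has a chance.

## A splitting count modulo two

**Example (toy model).** Let $\Lambda=\mathbb Z^2$ with the involution that swaps coordinates, and let $\mathbb Z$ have the trivial involution. Equivariant maps $u\colon\mathbb Z\to\Lambda$ are $1\mapsto i(1,1)$, and equivariant maps $r\colon\Lambda\to\mathbb Z$ are $(x,y)\mapsto j(x+y)$. So $r\circ u=2ij$ is always even. Over $\mathbb Q$ the trivial representation is a summand of $\Lambda$; modulo $2$ no composition sees it.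

**Definition (the invariant $m$).** For a free integral Hodge structure $H$ of weight $3$ and finite rank, $m(H)$ is the rank over $\mathbb F_2$ of the bilinear pairing
$$\mathrm{Hom}_{HS}(L',H)\otimes\mathbb F_2\times\mathrm{Hom}_{HS}(H,L')\otimes\mathbb F_2\to\mathrm{End}_{HS}(L')\otimes\mathbb F_2=\mathbb F_2,\qquad(u,r)\mapsto r\circ u.$$

**Lemma 3.** (a) $m$ is an isomorphism invariant and is additive. (b) $m(L')=1$. (c) If $m(H)>0$, then $\mathrm{rk}\,H\ge2g$.

*Proof.* (a) For $H=H_1\oplus H_2$ both Hom groups split and $r\circ u=r_1u_1+r_2u_2$. The pairing is block diagonal, so ranks add. (b) The pairing is multiplication $\mathbb F_2\times\mathbb F_2\to\mathbb F_2$. (c) There is a nonzero $u\in\mathrm{Hom}_{HS}(L',H)$. Its rational kernel is a proper sub-Hodge structure of the simple $L'_{\mathbb Q}$, hence zero, so $u$ is injective. $\square$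

**Lemma 4.** $m\bigl(\widetilde L(-1)\bigr)=0$.

*Proof.* The twist plays no role, so we must show: if $u\in\mathrm{Hom}_{HS}(L,\widetilde L)$ and $r\in\mathrm{Hom}_{HS}(\widetilde L,L)$, then the integer $\ell=r\circ u$ is even.

**Step 1: no morphisms to or from $\widetilde L^-$.** The sublattices $\widetilde L^\pm$ are kernels, hence saturated, of ranks $2g$ and $2g-2$. A nonzero morphism $L\to\widetilde L^-$ would be injective, and a nonzero morphism $\widetilde L^-\to L$ would be surjective over $\mathbb Q$, both by simplicity of $L_{\mathbb Q}$. Either contradicts $2g>2g-2$. So $\mathrm{Hom}_{HS}(L,\widetilde L^-)=0=\mathrm{Hom}_{HS}(\widetilde L^-,L)$.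

**Step 2: $\widetilde L\neq\widetilde L^+\oplus\widetilde L^-$.** This is where the double cover enters integrally. The intersection form on $\widetilde L$ is unimodular and $\iota$-invariant, so $\widetilde L^+$ and $\widetilde L^-$ are orthogonal: $\langle x,y\rangle=\langle\iota x,\iota y\rangle=-\langle x,y\rangle$. If equality held, the form on $\widetilde L^+$ would be unimodular. We compute its discriminant in another way. The subgroup $\pi_1(\widetilde C)\subset\pi_1(C)$ has index $2$, so it contains the commutators, and its image in $H_1(C,\mathbb Z)=\pi_1(C)^{\rm ab}$ has index $2$. Hence $\pi_*\colon H_1(\widetilde C,\mathbb Z)\to H_1(C,\mathbb Z)$ has Smith normal form with diagonal entries $1,\dots,1,2$. The transpose $\pi^*\colon L\to\widetilde L$ has the same diagonal entries, so it is injective and its cokernel has torsion of order $2$. Thus $\pi^*L$ has index $2$ in its saturation. That saturation is $\widetilde L^+$, because $\pi^*L\subset\widetilde L^+$, the ranks agree and $\widetilde L^+$ is saturated. Now $\langle\pi^*x,\pi^*y\rangle=2\langle x,y\rangle$ and $L$ is unimodular, so the form on $\pi^*L$ has discriminant $2^{2g}$.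 If $\widetilde L^+$ were unimodular, its sublattice of index $2$ would have discriminant $2^2$. Since $g\ge2$, this is impossible.

**Step 3: the defect is a $2$-group.** For $z\in\widetilde L$ we have $2z=(1+\iota)z+(1-\iota)z\in\widetilde L^+\oplus\widetilde L^-$. So $\widetilde L/(\widetilde L^+\oplus\widetilde L^-)$ is a $2$-group, nonzero by Step 2, and its order is even.

**Step 4: comparing indices.** If $\ell=0$ there is nothing to prove; let $\ell\ne0$. The morphism $(1-\iota)u$ has image in $\widetilde L^-$, so it vanishes by Step 1, and $u(L)\subset\widetilde L^+$. Also $r|_{\widetilde L^-}=0$ by Step 1. Therefore multiplication by $\ell$ factors as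
$$L\xrightarrow{\ u\ }\widetilde L^+\hookrightarrow\widetilde L/\widetilde L^-\xrightarrow{\ \bar r\ }L.$$
The middle map is injective since $\widetilde L^+\cap\widetilde L^-=0$. All four lattices are free of rank $2g$ (the quotient is torsion-free since $\widetilde L^-$ is saturated), and the composition is injective, so all three maps are injective with finite cokernel. The image of the middle map has index $[\widetilde L:\widetilde L^+\oplus\widetilde L^-]$. Multiplying indices,
$$|\ell|^{2g}=[\widetilde L^+:u(L)]\cdot[\widetilde L:\widetilde L^+\oplus\widetilde L^-]\cdot[L:r(\widetilde L)].$$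
The middle factor is even, so $\ell$ is even. $\square$

With this $m$, formula (2) reads $0-1=-1$. It remains to build $C$, $\widetilde C$, $Q$, and above all a log Calabi–Yau pair on $X$.

## A hyperelliptic curve on $\mathbb P^1\times\mathbb P^1$ with Jacobian endomorphisms $\mathbb Z$

**Step 1: the abstract curve.** We need $\mathrm{End}(J)=\mathbb Z$. Let $G(x)=x^{2g+1}-x-1$, of degree at least $5$. It is irreducible over $\mathbb Q$ with Galois group $S_{2g+1}$ (Selmer; see Serre, *Topics in Galois Theory*, §4.4). By Zarhin (*Hyperelliptic Jacobians without complex multiplication*, Math. Res. Lett. 7 (2000)) the Jacobian $J$ of the genus $g$ curve $C\colon y^2=G(x)$ has only the geometric endomorphisms $\mathbb Z$. Let $x_0\in\overline{\mathbb Q}$ be a root of $G$ and put $s=\lambda(x-x_0)$ with general $\lambda\in\overline{\mathbb Q}^*$. After rescaling $y$, the curve is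
$$y^2=s\,e(s),\qquad\deg e=2g,\quad e\text{ squarefree},\quad e(0)e(1)\ne0.$$
Write $e=e_1e_2$ with $\deg e_1=\deg e_2=g$.

**Step 2: embedding $C$ in a surface.** Let $S=\mathbb P^1\times\mathbb P^1$ with coordinates $(s_0:s_1)$, $(t_0:t_1)$, $s=s_1/s_0$, $t=t_1/t_0$, and let $e_i(s_0,s_1)$ be the homogenization of degree $g$. Put $D=s_1e_1$, $A=s_0e_2$ and
$$f=D\,t_0^2-A\,t_1^2\in H^0(\mathcal O_S(g+1,2)).$$
The form $AD=s_0s_1e_1e_2$ is squarefree, because $e(0)\ne0$ and $e_1,e_2$ have exact degree $g$.

The curve $\{f=0\}$ is smooth. For $t_0=1$ a singular point satisfies $-2At=0$ and $D=At^2$. If $A=0$ then $D=0$ too, which is impossible. So $t=0$ and $D=0$, and then $\partial_sf=\partial_sD\ne0$ since $D$ is squarefree, a contradiction. The chart $t_1=1$ is symmetric.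

The curve is irreducible, since $\gcd(A,D)=1$ and $D/A=se/e_2^2$ is not a square in $k(s)$. The equation $f=0$ says $(e_2t)^2=se$, so $\{f=0\}$ is the smooth projective model of $y^2=se(s)$. We write $C=\{f=0\}\subset S$.

**Step 3: the section $h$ and its contact with $C$.** Let $M=\mathcal O_S(1,0)$ and $h=s_0s_1\in H^0(M^2)$. At $s=0$ we have $D=0$, $A\ne0$, so $f=0$ forces $t=0$; at $s=\infty$ we have $A=0$, $D\ne0$, so $f=0$ forces $t=\infty$. Hence $C\cap\{h=0\}$ consists of the two points $o=(0,0)$ and $o'=(\infty,\infty)$.

**Step 4: the auxiliary boundary on $S$.** Choose distinct $\alpha,\beta\in\overline{\mathbb Q}^*$ that are not critical values of $t|_C$, with $\alpha^2,\beta^2\ne e_1(1)/e_2(1)$. Put $\Delta=\{s=1\}+\{t=\alpha\}+\{t=\beta\}$. The curve $C$ meets $\{s=1\}$ where $t^2=e_1(1)/e_2(1)$, a nonzero value since $e(1)\ne0$. These are two distinct points and the intersection number is $2$, so the intersection is transversal. It is transversal along $t=\alpha$ and $t=\beta$ because these are not critical values. The singular points $(1,\alpha),(1,\beta)$ of $\Delta$ are not on $C$, and $o,o'\notin\Delta$.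

**Step 5: the double cover.** On $C$ the map $s$ has degree two and is ramified at $o,o'$, so $\mathrm{div}(s)=2o-2o'$. Moreover $s$ is not a square in $k(C)=k(s)(\sqrt{se})$. An element of $k(s)$ becomes a square there only if it, or its product with $se$, is a square in $k(s)$; neither $s$ nor $s\cdot se=s^2e$ is. So adjoining $\sqrt s$ gives a connected double cover $\pi\colon\widetilde C\to C$. It is étale because $\mathrm{div}(s)$ is even, and $g(\widetilde C)=2g-1$.

## The conic bundle $b^2-ha^2=f\,a\,c$

We want a conic bundle over $S$ whose fibers over $C$ are pairs of lines interchanged by the sign of $\sqrt s$; then the divisor over $C$ is ruled over $\widetilde C$. Away from $C$ it should be an honest $\mathbb P^1$-bundle.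

Let $P\to S$ be the $\mathbb P^2$-bundle with tautological bundle $\xi$ and fiber coordinates $a\in H^0(\xi)$, $b\in H^0(\xi\otimes M)$, $c\in H^0(\xi\otimes\mathcal N)$, where $\mathcal N=M^2(-C)$. All terms of
$$X=\{b^2-ha^2=f\,a\,c\}\subset P,\qquad\pi_X\colon X\to S,\tag{3}$$
are sections of $\xi^2\otimes M^2$, so $X$ is well defined.

**Step 1: irreducibility.** The coefficient of $b^2$ is $1$, so every fiber is a conic. Every component of the hypersurface $X$ has dimension $3$, so it dominates $S$. The symmetric matrix of $b^2-ha^2-fac$ in $(a,b,c)$ has determinant $-f^2/4$, so the fibers over $S\setminus C$ are smooth conics. Hence there is only one component.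

**Step 2: singularities in the chart $a=1$.** If $a=0$ then $b=0$ and $c\ne0$, so the charts $a=1$ and $c=1$ cover $X$. In the chart $a=1$ the equation is $b^2=h+fc$. At a singular point the derivatives in $b$ and $c$ give $b=0$ and $f=0$, then $h=0$ from the equation. So the point lies over $o$ or $o'$.

Near $o$ put $s_0=t_0=1$; then $h=s$ and $f=se_1(s)-e_2(s)t^2$, so
$$b^2=s\bigl(1+c\,e_1(s)\bigr)-c\,e_2(s)t^2.$$
Over $s=t=0$, at $b=0$, the differential of the right side is $(1+c\,e_1(0))\,ds$, so the only singular point has $c=-1/e_1(0)$. Near it, $\varepsilon=1+c\,e_1(s)$ may replace $c$ as a coordinate, and $c\,e_2(s)$ is a unit. The equation becomes $s\varepsilon=b^2+(\text{unit})\,t^2$, an ordinary double point.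

Near $o'$ put $\sigma=1/s$, $\theta=1/t$, $e_i^*(\sigma)=\sigma^ge_i(1/\sigma)$. With $s_1=t_1=1$ we have $h=\sigma$ and $f=e_1^*\theta^2-\sigma e_2^*$, so
$$b^2=\sigma(1-c\,e_2^*)+c\,e_1^*\theta^2.$$
In the same way there is exactly one singular point, at $c=1/e_2^*(0)$, and it is an ordinary double point. Both singular points have $c\ne0$.

**Step 3: singularities at $a=b=0$.** In the chart $c=1$ the equation is $b^2=a(f+ha)$. At $a=b=0$ the derivative in $a$ is $f$, so $X$ is smooth where $f\ne0$. At a point with $f=0$ choose $\rho$ on $S$ with $(f,\rho)$ local coordinates, which is possible since $C$ is smooth, and put $f'=f+ha$. Then $(a,b,f',\rho)$ are local coordinates on $P$ and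
$$X=\{b^2=af'\}\times\mathbb A^1_\rho\tag{4}$$
locally, in the étale sense: a transversal $A_1$ singularity.

So the singular locus of $X$ is the curve $\Gamma=\{a=b=f=0\}\cong C$ together with two ordinary double points. As a hypersurface in the smooth variety $P$ with singular locus of codimension at least two, $X$ is normal and Gorenstein. Both types of singularity are canonical: $A_1$ has a crepant resolution, and blowing up an ordinary double point of a threefold gives a smooth variety with exceptional divisor of discrepancy $1$.

## The boundary, the form $\omega$, and toric coordinates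

Let $B_1=\{c=0\}$ and $B=B_1+\pi_X^*\Delta$. Each curve of $\Delta$ has an irreducible and reduced preimage, because all fibers are one-dimensional, so all components of the preimage dominate the curve, and the general fiber over it is a smooth conic.

**Step 1: $(X,B)$ is lc near $B_1$.** On $B_1$ we have $a\ne0$ (otherwise $a=b=c=0$). Since $\Gamma$ and the two double points have $c\ne0$, $X$ is smooth along $B_1$. With $a=1$, $B_1=\{b^2=h\}$ is the double cover of $S$ branched along $h=0$, so $B_1\cong\mathbb P^1_w\times\mathbb P^1_t$, mapping to $S$ by $(w,t)\mapsto(w^2,t)$. It is cut out transversally by $c=0$: at $c=0$ the differential of the equation is $2b\,db-dh-f\,dc$, and $2b\,db-dh\neq0$, since $dh\ne0$ wherever $b^2=h=0$. The restriction $\pi_X^*\Delta|_{B_1}=\{w=1\}+\{w=-1\}+\{t=\alpha\}+\{t=\beta\}$ is a simple normal crossing (snc) divisor. So at each point of $B_1$ the local equations of $\pi_X^*\Delta$ have independent differentials on $B_1$, and together with the equation of $B_1$ they are independent on $X$. Hence $B$ is snc near $B_1$.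

**Step 2: $(X,B)$ is lc elsewhere.** Away from $B_1$ we have $B=\pi_X^*\Delta$. The map $\pi_X$ is flat, because $X$ is Cohen–Macaulay, $S$ is regular and all fibers have dimension one. Over $\Delta\setminus C$ it has smooth fibers, so it is smooth and $B$ is snc. Over a point of $\Delta\cap C$ we have $h\ne0$, as $o,o'\notin\Delta$. The fiber is the pair of distinct lines $b^2=ha^2$, meeting in the point of $\Gamma$. Off $\Gamma$ the map is smooth there, and $\Delta$ is smooth at the point, so $B$ is snc. At the point of $\Gamma$, transversality lets us take the local equation of $\Delta$ as $\rho$ in (4). So $(X,B)$ is locally $T\times(\mathbb A^1,0)$ with $T$ a surface $A_1$ singularity. If $T'\to T$ is the crepant resolution, the log canonical divisor pulls back to $K_{T'\times\mathbb A^1}+T'\times\{0\}$, and the pair is lc. Outside $B$ we use that $X$ is canonical.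

**Step 3: $K_X+B\sim0$.** We exhibit a form with divisor $-B$. Put $w=b/a$ in the trivialization $s_0=1$. Since $c/a=(w^2-s)/f$, we have $k(X)=k(s,t,w)$. Let
$$\omega=\frac{ds\wedge dw\wedge dt}{(w^2-s)(s-1)(t-\alpha)(t-\beta)}.\tag{5}$$
In the chart $a=s_0=t_0=1$, the equation $b^2-h-fc=0$ has $c$-derivative $-f$, so $\omega_X$ is generated on the smooth locus by the residue form $ds\wedge dt\wedge db/f$. Since $w^2-s=fc$, the form $\omega$ is, up to sign, this generator divided by $c(s-1)(t-\alpha)(t-\beta)$. Hence $\mathrm{div}(\omega)=-B$ in this chart.

In the trivialization $s_1=1$ the coordinate $b/a$ becomes $w'=w/s$. With $\sigma=1/s$ we have $ds\wedge dw=-\sigma^{-3}d\sigma\wedge dw'$, $w^2-s=\sigma^{-2}(w'^2-\sigma)$ and $s-1=\sigma^{-1}(1-\sigma)$, so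
$$\frac{ds\wedge dw}{(w^2-s)(s-1)}=-\frac{d\sigma\wedge dw'}{(w'^2-\sigma)(1-\sigma)},\qquad\frac{dt}{(t-\alpha)(t-\beta)}=-\frac{d\theta}{(1-\alpha\theta)(1-\beta\theta)}.$$
Here $w'^2-\sigma=w'^2-h$ is again $fc$, so the same computation applies in every chart with $a=1$.

What is left is the prime divisor $\Gamma_0=\{a=0\}_{\rm red}=\{a=b=0\}$, a section of $\pi_X$. So $\mathrm{div}(\omega)=-B+\nu\Gamma_0$ for some $\nu\in\mathbb Z$. Intersect with a general fiber $R$, which lies in the smooth locus: $K_X\cdot R=-2$, $\Gamma_0\cdot R=1$, and $B\cdot R=B_1\cdot R=2$, the two points $b^2=ha^2$ on $c=0$. Hence $-2=-2+\nu$ and $\nu=0$. So $\mathrm{div}(\omega)=-B$, $K_X+B\sim0$, and the index is one.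

**Step 4: toric coordinates.** We show that $(X,B)$ is crepant birational to $(\mathbb P^3,\Sigma^3)$. Put
$$x=\frac{w^2-s}{s-1},\qquad y=\frac{w-1}{w+1},\qquad\tau=\frac{t-\alpha}{t-\beta}.$$
Then $w=\frac{1+y}{1-y}$, $s=\frac{w^2+x}{1+x}$, and $t$ is a Möbius function of $\tau$, so $k(x,y,\tau)=k(s,w,t)$. Modulo $dw$,
$$\frac{dx}{x}\equiv-\frac{ds}{w^2-s}-\frac{ds}{s-1}=-\frac{(w^2-1)\,ds}{(w^2-s)(s-1)},$$
while $\frac{dy}{y}=\frac{2\,dw}{w^2-1}$ and $\frac{d\tau}{\tau}=\frac{(\alpha-\beta)\,dt}{(t-\alpha)(t-\beta)}$. Multiplying,
$$\frac{dx}{x}\wedge\frac{dy}{y}\wedge\frac{d\tau}{\tau}=-2(\alpha-\beta)\,\omega.$$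
The left side has divisor $-\Sigma^3$ on $\mathbb P^3$ and the right side has divisor $-B$ on $X$. By the criterion in the first section the map is crepant.

**Step 5: dimension $n$.** Let $(X_n,B_n)=(X,B)\times(\mathbb P^1,\{0\}+\{\infty\})^{n-3}$. It is lc, as a product of lc pairs, and $X_n$ is Gorenstein canonical. Wedging $\omega$ with the forms $dz_i/z_i$ on the factors gives a form with divisor $-B_n$ on $X_n$ and, up to a constant, the standard form on $\mathbb P^n$. So the index is one and there is a crepant birational map $(\mathbb P^n,\Sigma^n)\dashrightarrow(X_n,B_n)$. By Mauri–Moraga the birational complexity is zero, and $\mathcal T(X_n,B_n)<\infty$.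

## Trading one divisor of a $\mathbb P^1$-bundle for another

**Step 1: the comparison map.** Let $Q\to S$ be the $\mathbb P^1$-bundle with fiber coordinates $(w_0:w_1)$, where $w_1$ is twisted by $M$, and define $Q\dashrightarrow X$ by
$$(a:b:c)=\bigl(f w_0^2:\ f w_0w_1:\ w_1^2-hw_0^2\bigr).$$
The twists match, and $b^2-ha^2=f^2w_0^2(w_1^2-hw_0^2)=fac$, so the image lies in $X$. Over $S\setminus C$ the three entries form a basis of the binary quadratic forms in $w_0,w_1$, since $f$ is a unit. So the map is the Veronese embedding of each fiber onto a smooth conic, and it is an isomorphism over $S\setminus C$. A point over $C$ with $w_1^2\ne hw_0^2$ goes to $(0:0:1)$, so the whole divisor over $C$ is contracted onto $\Gamma$.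

**Step 2: the two divisors over $C$.** Over $C$ the bundle $Q$ has the single prime divisor $E_C=Q|_C$, birational to $C\times\mathbb P^1$. On $X$, $\pi_X^{-1}(C)=\{f=0,\ b^2=ha^2\}$ has pure dimension two with one-dimensional fibers, so each component dominates $C$. In the trivialization $s_0=1$ we have $h=s$, which is not a square in $k(C)$, so $b^2-sa^2$ is irreducible over $k(C)$. There is one component $F$, with function field $k(C)(\sqrt s)(c/a)=k(\widetilde C)(c/a)$, so $F$ is birational to $\widetilde C\times\mathbb P^1$.

**Step 3: the difference of the divisor sets.** Let $Q_n=Q\times(\mathbb P^1)^{n-3}$, and identify function fields by the map of Step 1 times the identity. This map is an isomorphism over $(S\setminus C)\times(\mathbb P^1)^{n-3}$, and each side has one prime divisor in the complement. The two valuations differ, because their residue fields have irregularities $g$ and $2g-1\neq g$. Hence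
$$S_{Q_n}\setminus S_{X_n}=\{E_C\times(\mathbb P^1)^{n-3}\},\qquad S_{X_n}\setminus S_{Q_n}=\{F\times(\mathbb P^1)^{n-3}\}.\tag{6}$$

**Step 4: the complexity is $2$.** $\mathrm{Cl}(Q)$ has rank $3$ and $E_C$, the pullback of $C$, is non-torsion, so $\mathrm{Cl}(Q\setminus E_C)$ has rank $2$. This group is $\mathrm{Cl}(X\setminus F)=\mathrm{Cl}(X)/\mathbb Z[F]$. Here $F=\pi_X^*C$: the scheme $\{f=0,\ b^2=ha^2\}$ is reduced at the generic point of $F$, as $h\ne0$ there. No positive multiple of $\pi_X^*C$ is trivial, because its restriction to the section $\Gamma_0\cong S$ is the same multiple of $C$. So $\mathrm{rk}\,\mathrm{Cl}(X)=3$. Since $B$ consists of four prime divisors with coefficient one, $c(X,B)=3+3-4=2$. Each factor $(\mathbb P^1,\{0\}+\{\infty\})$ changes the complexity by $1+1-2=0$, so $c(X_n,B_n)=2$.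

## Every map from $\mathbb P^n$ contracts a hypersurface of irregularity at least $g$

**Step 1: reduction to $\mathbb C$.** All data above are defined over $\overline{\mathbb Q}\subset k$. A birational map $\varphi\colon\mathbb P^n_k\dashrightarrow X_{n,k}$ and its contracted divisors are defined over an algebraically closed subfield $k_1\subset k$ of finite transcendence degree over $\mathbb Q$; let $\varphi_1$ be $\varphi$ over $k_1$, and embed $k_1$ in $\mathbb C$. By the discussion after the definition of $\mathcal T$, there is an open set $U\subset\mathbb P^n_{k_1}$ on which $\varphi_1$ is a local isomorphism and whose complement is the union of the contracted prime divisors and a closed set of codimension at least two. This description is preserved by base change to $\mathbb C$ and to $k$, since varieties over the algebraically closed field $k_1$ stay irreducible and dimensions of images do not change. So the contracted prime divisors over $\mathbb C$ and over $k$ are base changes of those over $k_1$, with the same degrees and irregularities. It suffices to treat $k=\mathbb C$. There $\mathrm{End}(J)=\mathbb Z$ still holds, since endomorphisms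 of an abelian variety do not increase under extension of algebraically closed fields.

**Step 2: the negative balance.** Let $\varphi\colon\mathbb P^n\dashrightarrow X_n$ be any birational map. Identify the function fields of $\mathbb P^n$, $X_n$, $Q_n$ through $\varphi$ and the map of (6). Let $\mathcal D$ and $\mu$ be formed with the invariant $m$ of Lemma 3. The variety $Q_n$ is built by $\mathbb P^1$-bundles over $\mathbb P^1\times\mathbb P^1$, so it is smooth with no odd cohomology. Thus $H^3(Q_n)=0=H^3(\mathbb P^n)$ and $\mathcal D(\mathbb P^n,Q_n)=0$ by Proposition 2. The divisors in (6) have smooth models $C\times(\mathbb P^1)^{n-2}$ and $\widetilde C\times(\mathbb P^1)^{n-2}$, so by Lemmas 3(b) and 4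
$$\mathcal D(\mathbb P^n,X_n)=\mathcal D(Q_n,X_n)=m\bigl(\widetilde L(-1)\bigr)-m\bigl(L'\bigr)=0-1=-1.$$
Note that $X_n$ is singular; only the pair $\mathbb P^n,Q_n$ is compared by Proposition 2, and $X_n$ enters through the definition (1).

**Step 3: the contracted hypersurface.** Since $\mu\ge0$, the negative value forces a prime divisor $E\in S_{\mathbb P^n}\setminus S_{X_n}$ with $\mu(E)>0$, and this $E$ is contracted by $\varphi$. Let $\widetilde E$ be a resolution of $E$. By Lemma 3(c), $\mathrm{rk}\,H^1(\widetilde E,\mathbb Z)\ge2g$, so $q(\widetilde E)\ge g>0$. A coordinate hyperplane has irregularity zero, so $E$ is not one, and $E$ is the closure of $E\cap\mathbb G_m^n$. If $\varphi$ is crepant, then $\mathcal T(\varphi)\ge d:=\deg E$.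

**Step 4: irregularity bounds the degree.** Let $\mathcal H$ be the pullback of $\mathcal O(1)$ to $\widetilde E$; it is base point free and big, and $\dim\widetilde E=n-1\ge2$. Kawamata–Viehweg vanishing gives $H^1(\widetilde E,\mathcal H^{-1})=0$. Let $Y\subset\widetilde E$ be the pullback of a general hyperplane section, smooth by Bertini. From
$$0\to\mathcal H^{-1}\to\mathcal O_{\widetilde E}\to\mathcal O_Y\to0$$
and the vanishing, $H^0(\mathcal O_Y)=\mathbb C$, so $Y$ is connected, and $H^1(\mathcal O_{\widetilde E})\to H^1(\mathcal O_Y)$ is injective. So $q(\widetilde E)\le q(Y)$. Since the hyperplane is general, $Y$ is birational to the corresponding hyperplane section of $E$, which is irreducible of degree $d$; and $\mathcal H|_Y$ is again base point free and big. Repeating this $n-2$ times in all, we arrive at a smooth connected curve $\widetilde Y$ that is the normalization of an irreducible plane curve of degree $d$. Hence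
$$g\le q(\widetilde E)\le g(\widetilde Y)\le\frac{(d-1)(d-2)}2.$$
So $d^2-3d+2-2g\ge0$. The smaller root of this quadratic is negative for $g\ge2$, so $d\ge\frac{3+\sqrt{1+8g}}2$.

Every crepant $\varphi$ therefore has $\mathcal T(\varphi)\ge\frac{3+\sqrt{1+8g}}2$, and at least one crepant $\varphi$ exists. This proves Theorem 1. For each fixed $n\ge3$ the lower bound tends to infinity with $g$, so the first guess is wrong in every dimension at least three, and the conjecture is false. $\blacksquare$
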